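# Counting the shortest words in an automorphic orbit of a free group

## 1. One boundary, many trees, and the lines of a word

Let $F$ be a free group of finite rank with basis $B$, and let $B^{\pm}$ be the set of letters, that is, of basis elements and their inverses. The Cayley tree $T=T_B$ has vertex set $F$ and edges $g - gx$ with $g\in F$, $x\in B$. At a vertex $g$ there is one edge for each letter $y$, leading to $gy$. We call $y$ a *direction* at $g$. An end of $T$ is an infinite reduced word in $B^{\pm}$, and $\partial F$ denotes the set of ends. Write $\mathrm{cyl}_g(y)\subset\partial F$ for the set of ends in direction $y$ from $g$, and $\mathrm{cyl}_g(D)=\bigcup_{y\in D}\mathrm{cyl}_g(y)$ for $D\subset B^\pm$. The sets $\mathrm{cyl}_g(y)$ form a base of a compact topology in which each of them is clopen (closed and open). By compactness, for every clopen $X$ there is a finite subtree $S\subset T$ such that each component of $T\setminus S$ has all its ends in $X$ or all its ends in $X^c$.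

The textbook fact behind everything below is that for another basis $B'$ the identity map of $F$ extends to an $F$-equivariant homeomorphism between the end spaces of $T_B$ and $T_{B'}$. So there is one space $\partial F$ and many trees with this boundary. An edge $e$ of any of these trees has two *sides*, the two sets of ends of the components left after removing $e$. For an oriented edge $s$ let $X_s$ be the set of ends beyond $s$, and let $\bar s$ be $s$ reversed.

**Definition (lines).** For $1\neq w\in F$ let $\mathcal L=F/\langle w\rangle$. The element $g\langle w\rangle$ is called a *line*. It has the two ends $gw^{\pm\infty}$, and its *axis* in a tree $T_B$ is the geodesic joining them. If $w$ is a proper power, several lines have the same ends; they are counted separately. For a list $c=(c_1,\dots,c_\kappa)$ of nontrivial conjugacy classes take the disjoint union of the sets of lines. Replacing $w$ by $vwv^{-1}$ changes nothing, since $g\langle w\rangle\mapsto gv^{-1}\langle vwv^{-1}\rangle$ is an equivariant bijection that preserves ends.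

**Definition (cuts).** For clopen $X$, $d(X)$ is the number of lines with exactly one end in $X$; these lines *cross* $X$. For disjoint clopen $P,Q$, $e(P,Q)$ is the number of lines with one end in each.

The definition mentions no basis. Now let us see it in one tree. Let $y_1\cdots y_n$ be the cyclic word of $w$ in $B$, so that $n=|w|_B$ is the cyclic length. The vertices of the axis of $w$ fall into $n$ classes under $\langle w\rangle$, so exactly $n$ lines pass through a given vertex, and their pairs of directions there are the *turns* $\{y_i^{-1},y_{i+1}\}$, $i\in\mathbb Z/n$. The numbers $d(X)$ are finite: with $S$ as above, the axis of a crossing line must meet $S$. They are $F$-invariant, $d(X)=d(X^c)$, $d(P\sqcup Q)=d(P)+d(Q)-2e(P,Q)$, and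
$$d(X\cap Y)+d(X\cup Y)\le d(X)+d(Y),\qquad d(X\setminus Y)+d(Y\setminus X)\le d(X)+d(Y).\tag{1}$$
The first inequality is checked for each line separately, according to which of the four sets $X\cap Y$, $X\setminus Y$, $Y\setminus X$, $(X\cup Y)^c$ contain its ends. The second is the first with $Y^c$ in place of $Y$.

For $D\subset B^\pm$ put $\mathrm{cut}(D)=d(\mathrm{cyl}_g(D))$, and for disjoint $L,L'\subset B^{\pm}$ put $e(L,L')=e(\mathrm{cyl}_g(L),\mathrm{cyl}_g(L'))$. Both are independent of $g$: they count the turns separated by $D$, respectively the turns with one letter in $L$ and one in $L'$. In particular $n_a:=\mathrm{cut}(\{a\})$ is the number of occurrences of $a^{\pm1}$ in the cyclic word. We write $e(x,L)$ for $e(\{x\},L)$.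

**Example 1.** Let $F=F(a,b)$ and $w=aba^{-1}b^{-1}$. The turns are $\{a^{-1},b\},\{b^{-1},a^{-1}\},\{a,b^{-1}\},\{b,a\}$; as a graph on the four letters they form a $4$-cycle. So $\mathrm{cut}(\{a\})=2$ and $\mathrm{cut}(\{a,b\})=2$.

**Example 2.** Take the second basis $\{a,c\}$ with $c=a^kb$, $k\ge1$. Substitute $c=a^kb$ in a reduced word in $a,c$. Between consecutive letters $c^{\pm1}$ we get $ca^mc\to a^kba^{m+k}b$ and $c^{-1}a^mc^{-1}\to b^{-1}a^{m-k}b^{-1}a^{-k}$, and, with $m\ne0$, $ca^mc^{-1}\to a^kba^mb^{-1}a^{-k}$ and $c^{-1}a^mc\to b^{-1}a^mb$. So no $b^{\pm1}$ cancels. An end starting $a^ic$ in the new basis starts $a^{i+k}b$ in the old one, and an end starting $a^ic^{-1}$ starts $a^ib^{-1}$. Hence the old cylinder $\mathrm{cyl}_1(a)$ consists of the new-basis ends $a^ic\cdots$ with $i\ge 1-k$, $a^ic^{-1}\cdots$ with $i\ge1$, and $a^{+\infty}$. With primes for cylinders in the new tree,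
$$\mathrm{cyl}_1(a)=\mathrm{cyl}'_1(\{a,c\})\ \cup\ \bigcup_{j=1}^{k-1}\mathrm{cyl}'_{a^{-j}}(c).$$
For $k=1$ and $w=aba^{-1}b^{-1}=ca^{-1}c^{-1}a$ the new turns are $\{c^{-1},a^{-1}\},\{a,c^{-1}\},\{c,a\},\{a^{-1},c\}$, and $\{a,c\}$ separates two of them. This agrees with $\mathrm{cut}(\{a\})=2$ in the old basis, as it must.

What this is for: if two bases give the same word $w$ the same minimal length, we want to bound how differently $w$ can be spelled in them. The lines and their cuts are seen by both trees, so they carry information from one spelling to the other.

## 2. Orbit elements of equal length: the statement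

Let $F_r$, $r\ge2$, be free with basis $X=\{x_1,\dots,x_r\}$, and let $|w|$ be the length of the reduced word of $w$. The automorphic orbit of $w$ is $\{\varphi(w):\varphi\in\mathrm{Aut}(F_r)\}$. The finite set $E$ of elementary Whitehead automorphisms consists of two types:

1. automorphisms that permute the set $X^{\pm1}$;
2. automorphisms determined by a letter $a\in X^{\pm1}$ as follows: $a\mapsto a$, and each generator $x\neq a^{\pm1}$ is sent to one of $x$, $xa$, $a^{-1}x$, $a^{-1}xa$.

The length of $w$ is *irreducible* (by any elementary Whitehead automorphism) if $|\alpha(w)|\ge|w|$ for every $\alpha\in E$. For $r\ge2$, $n\ge1$ let $N_r(n)$ be the maximum, over all irreducible $w\in F_r$ with $|w|=n$, of the number of $v$ in the orbit of $w$ with $|v|=|w|$. A conjecture in Vladimir Shpilrain, "Average-case complexity of the Whitehead problem for a free group", arXiv:2105.01366 (2021), says that for fixed $r$ this number is subexponential: $\lim_{n\to\infty}\frac1n\log N_r(n)=0$. It is true.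

**Theorem 1.** For every $r\ge2$ there is $C_r$ with $N_r(n)\le\exp\big(C_r\,n^{5/6}\log(n+1)\big)$ for all $n\ge1$. In particular $\frac1n\log N_r(n)\to0$, so the conjecture holds.

**Theorem 2.** With $m=\lfloor r/2\rfloor$: $N_r(n)\ge\lfloor n/m\rfloor^m$ for all $n\ge4m$. So no polynomial bound of degree independent of $r$ holds.

The only result that we use without proof, beyond standard facts on trees, is **Whitehead's theorem** (Lyndon–Schupp, *Combinatorial Group Theory*, Prop. I.4.17): if the cyclic length of $w$ is not minimal in its automorphic orbit, some Whitehead automorphism reduces its cyclic length.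

Small lengths can be done by hand. For $n=1$ the irreducible words are the letters, and $N_r(1)=2r$. For $n=2$ let $yz$ be a reduced word with $z\ne y^{-1}$. If $z\neq y$, the automorphism of type (2) that fixes $y$, sends $z$ to $y^{-1}z$ and fixes the other generators takes $yz$ to $z$, so $yz$ is reducible. There remain the words $y^2$. More generally consider $y^n$ and an automorphism $\varphi$ with $|\varphi(y)^n|=n$. Write $\varphi(y)=tut^{-1}$ without cancellation, $u$ cyclically reduced; then $2|t|+n|u|=n$, so $t=1$ and $\varphi(y)$ is a letter. Thus $y^n$ has exactly $2r$ orbit elements of length $n$, and $N_r(2)=2r$. With $w=a^kb^2$ in $F(a,b)$, all $k+2$ cyclic rotations are orbit elements of the same length, so the count can grow with $n$.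

Throughout, $C$ denotes constants that depend only on $r$ and may change from line to line.

## 3. Whitehead's inequality on the turns

**Condition (W)** for $(w,B)$: $\ \mathrm{cut}(D)\ge n_a$ whenever $a\in D\subset B^\pm$ and $a^{-1}\notin D$.

**Lemma 1.** (a) If $|w|_B$ is minimal among all bases, (W) holds for $(w,B)$. (b) If (W) holds for $(w,B)$, then $|w|_B$ is minimal. (c) If $w\in F_r$ is irreducible, (W) holds for $(w,X)$.

*Proof.* For $a\in D\not\ni a^{-1}$ let $\theta(a)=a$ and $\theta(y)=a^{[y\in D]}\,y\,a^{-[y^{-1}\in D]}$ for $y\ne a^{\pm1}$, where $[\cdot]$ is $1$ or $0$. This is consistent with inversion and is an automorphism of type (2) with letter $a^{-1}$; all automorphisms of type (2) arise so. Put $\hat y=y$ for $y\ne a^{\pm1}$ and $\hat a=\widehat{a^{-1}}=1$. Then $\theta(y)=a^{[y\in D]}\hat y\,a^{-[y^{-1}\in D]}$ for all letters, and for cyclically reduced $w=y_1\cdots y_n$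
$$\theta(w)=a^{[y_1\in D]}\,\hat y_1j_1\hat y_2j_2\cdots j_{n-1}\hat y_n\,a^{-[y_n^{-1}\in D]},\qquad j_i=a^{-[y_i^{-1}\in D]+[y_{i+1}\in D]}.$$
Cyclically, exactly one letter $a^{\pm1}$ is inserted at each turn separated by $D$, and $n_a$ letters are deleted. So the cyclic length of $\theta(w)$ is at most $n-n_a+\mathrm{cut}(D)$.

(a) If $|w|_B$ is minimal, then $n\le|\theta(w)|_B\le n-n_a+\mathrm{cut}(D)$.

(b) We show that the cyclic word just obtained is already cyclically reduced. Consider consecutive letters $y,z\neq a^{\pm1}$ of $w$ with a power of $a$ between them.

Along $y\,a^kz$ with $k\ge1$ the inserted exponents are $1-[y^{-1}\in D]$, then $k-1$ ones, then $[z\in D]$. All are $\ge0$. If the total is $0$, then $y^{-1}\in D\not\ni z$, so $z\ne y^{-1}$. Along $y\,a^{-k}z$ they are $-[y^{-1}\in D]$, then $k-1$ times $-1$, then $-1+[z\in D]$. All are $\le0$, and if the total is $0$, then $y^{-1}\notin D\ni z$, so again $z\neq y^{-1}$. Along $yz$ with nothing inserted, $yz$ was reduced before; if $a^{\pm1}$ is inserted there is no cancellation. Finally, if $w$ is a power of $a$, it is fixed, and $\mathrm{cut}(D)=n_a=n$. So the cyclic length of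 $\theta(w)$ *equals* $n-n_a+\mathrm{cut}(D)$. Under (W) no Whitehead automorphism reduces the cyclic length (type (1) preserves it), and Whitehead's theorem gives (b).

(c) An irreducible $w$ is cyclically reduced, since conjugation by a letter is in $E$. Suppose $\mathrm{cut}(D)<n_a$. If not both of $y_1,y_n^{-1}$ lie in $D$, then $[y_1\in D]+[y_n^{-1}\in D]$ is $1$ or $0$ according to whether the closing turn $\{y_n^{-1},y_1\}$ is separated by $D$, so the displayed word has $n-n_a+\mathrm{cut}(D)<n$ letters. If both lie in $D$, then $\theta$ followed by $g\mapsto a^{-1}ga$ sends $y\ne a^{\pm1}$ to $a^{-[y\notin D]}\,y\,a^{[y^{-1}\notin D]}$, so it is again of type (2). It sends $w$ to $\hat y_1j_1\cdots j_{n-1}\hat y_n$, which has $n-n_a+\mathrm{cut}(D)<n$ letters because the closing turn is not separated. Both contradict irreducibility. $\square$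

**Example 3.** For the cyclic word $a^kb^2$, $k\ge2$, the turns are $\{a^{-1},a\}$ ($k-1$ times), $\{a^{-1},b\}$, $\{b^{-1},b\}$, $\{b^{-1},a\}$, and $n_a=k$, $n_b=2$. Up to complements, the sets that separate $a$ from $a^{-1}$ or $b$ from $b^{-1}$ have these cuts: $\{a\},\{a^{-1}\}$: $k$; $\{b\},\{b^{-1}\}$: $2$; $\{a,b\}$: $k+2$; $\{a,b^{-1}\}$: $k$. Since $k\ge2$, (W) holds.

**Reduction to a count of cyclic words.** Let $w$ be irreducible with $|w|=n$. By Lemma 1(c) and (b), $n$ is the minimal cyclic length in the orbit. If $v=\varphi(w)$ and $|v|=n$, then $v$ is cyclically reduced. Its cyclic word is $w_B$, the cyclic word of $w$ in the ordered basis $B=\varphi^{-1}(X)$, written over the fixed alphabet: $w=W(\varphi^{-1}(x_1),\dots)$ means $\varphi(w)=W(x_1,\dots)$. Let $\mathcal B$ be the set of ordered bases with $|w|_B=n$. They all satisfy (W) by Lemma 1(a), $X\in\mathcal B$, and *it suffices to bound* $n\cdot\#\{w_B:B\in\mathcal B\}$.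

**Why chains of moves do not settle it.** The full form of Whitehead's theorem joins any two shortest elements of an orbit by a chain of Whitehead automorphisms along which the length stays minimal. By the proof of Lemma 1, the move given by $(a,D)$ keeps the cyclic length exactly when $\mathrm{cut}(D)=n_a$. At each word there are at most $|E|$ moves, so chains of at most $k$ moves reach at most $(1+|E|)^k$ words. To profit from this one needs every two words to be joined by $o(n)$ moves, and the theorem gives no bound on the length of the chain. So we drop the chain and compare the two ends of it directly. From now on $R=X$ is fixed, $R'\in\mathcal B$ varies, and $T,T'$ are their trees.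

## 4. Mixed edges and peeling

A clopen set that is simple for one tree may be complicated for another. This section measures the complication and shows how (W) reduces it.

**Definition.** Fix a tree $T=T_B$. For clopen $X$ let $\tau(X)=\tau_T(X)$ be the set of edges $e$ of $T$ such that both $X$ and $X^c$ meet both sides of $e$. A set of ends is *pure* for $X$ if it is contained in $X$ or in $X^c$ (this is its *label*); otherwise it is *mixed*.

So $e\in\tau(X)$ means that both sides of $e$ are mixed. The set $\tau(X)$ is finite: with a finite subtree $S$ adapted to $X$ as in Section 1, every edge outside $S$ has a pure side. It is the edge set of a subtree: if $e,e'\in\tau(X)$ and $e''$ lies between them, each side of $e''$ contains a side of $e$ or of $e'$, so it is mixed.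

**Example 4.** In Example 2 let $X=\mathrm{cyl}_1(a)$ and consider $\tau$ in the *new* tree. It is the path of $k-1$ edges from $1$ to $a^{-(k-1)}$. For each edge of this path, the side of $1$ contains $\mathrm{cyl}'_1(a)\subset X$ and $\mathrm{cyl}'_1(c^{-1})\subset X^c$, and the other side contains $\mathrm{cyl}'_{a^{-(k-1)}}(c)\subset X$ and $\mathrm{cyl}'_{a^{-(k-1)}}(a^{-1})\subset X^c$. Every direction leaving the path is pure. For $k=1$ the tree $\tau$ is empty.

**Lemma 2.** (a) If $\tau(X)=\emptyset$ and $X\ne\emptyset,\partial F$, then $X=\mathrm{cyl}_h(D)$ for some $h,D$. (b) If $h$ is a leaf of $\tau(X)\ne\emptyset$ with $\tau(X)$-edge in direction $x$, then all directions $y\neq x$ at $h$ are pure, and both labels occur among them.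

*Proof.* (a) Every edge has a pure side. If both sides of some edge are pure, $X$ is one of them. Otherwise orient each edge to its non-pure side. A vertex $g$ has at most one outgoing edge: if $e_1,e_2$ were outgoing, the pure side of $e_1$, which contains $g$, would contain the mixed far side of $e_2$. At a vertex with no outgoing edge all directions are pure, and the claim follows. If every vertex had an outgoing edge, following these edges (there is no backtracking, as an edge is oriented one way only) would lead to an end all of whose neighborhoods are mixed, which is impossible for clopen $X$.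

(b) The edge $y\neq x$ at $h$ is not in $\tau(X)$, so it has a pure side; the side containing $h$ contains the mixed set $\mathrm{cyl}_h(x)$, so $\mathrm{cyl}_h(y)$ is pure. The side of the edge $x$ containing $h$ is mixed, and it is the union of these $\mathrm{cyl}_h(y)$. $\square$

**Lemma 3 (peeling).** Let (W) hold for $(w,B)$. Let $h$ be a vertex, $x$ a letter, and $X$ clopen such that all directions $y\ne x$ at $h$ are pure. Let $L$ be the set of $y\neq x$ whose label differs from that of $x^{-1}$, and let $X^-$ be obtained from $X$ by giving $\mathrm{cyl}_h(L)$ the label of $x^{-1}$. Then $d(X^-)\le d(X)$ and $\mathrm{cut}(L)\le2d(X)$. If moreover $h$ is a leaf of $\tau(X)$ with edge direction $x$, then $\tau(X^-)\subsetneq\tau(X)$.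

*Proof.* Put $L'=B^\pm\setminus(\{x\}\cup L)\ni x^{-1}$. Condition (W) for $\{x\}\cup L$ reads $e(L,L')+e(x,L')\ge n_x=e(x,L)+e(x,L')$, so $e(L,L')\ge e(L,x)$. The relabeling makes the $e(L,L')$ lines between $L$ and $L'$, which cross $X$, non-crossing. At most the $e(L,x)$ lines between $L$ and $x$ become crossing; all other lines keep their status. So $d(X^-)\le d(X)$. Also $\mathrm{cut}(L)=e(L,L')+e(L,x)\le2e(L,L')\le2d(X)$.

In the leaf case the edge at $h$ in direction $x$ leaves $\tau$, because its side containing $h$ becomes pure. No edge enters. Edges at or beyond $h$ in directions $\neq x$ have a pure outer side before and after. For any other edge $e$, the side not containing $h$ is unchanged, and the side containing $h$ was mixed for $X$ because both labels occur among the directions $y\ne x$ at $h$ (Lemma 2(b)). So $e\in\tau(X^-)$ implies $e\in\tau(X)$. $\square$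

## 5. Reading one tree along the other: the coding lemma

Here is the direct comparison of two spellings. Walk along a line in $T'$, reading its word in $B'$, and keep track of a position on the axis of the same line in $T$. If the last few letters determine the relative position, then reading becomes a finite machine, whose transitions emit words in $B$. Knowing the machine and the total output, we shall recover the input. The number of states must be small, and this needs a hypothesis.

In this section $A$ is a free group of rank $s$, $2\le s\le r$, with bases $B,B'$ and trees $T,T'$. Let $c=(c_1,\dots,c_\kappa)$ be a list of nontrivial conjugacy classes of $A$ with $|c|_B:=\sum_k|c_k|_B\le2n$ and $|c|_{B'}\le2n$, and let $n^{-1}\le\eta\le1$. All cuts refer to the lines of $c$. The cyclic words $c_B,c_{B'}$ are written over fixed alphabets of $s$ letters and their inverses.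

**Definition.** The list $c$ is *robust at $B'$* (with parameter $\eta$) if
$$e_c(L_0,L_1)\ge2\eta n\quad\text{for every }x\in B'^\pm\text{ and every partition }B'^\pm\setminus\{x\}=L_0\sqcup L_1,\ L_0,L_1\ne\emptyset.\tag{2}$$

**Example 5.** Let $c=([a,b]^k)$ and $n=4k$. The turns form the $4$-cycle of Example 1, each taken $k$ times. Removing one letter leaves a path on three vertices with edges of multiplicity $k$, and every partition of its vertices cuts at least $k=n/4$ turns. So $c$ is robust with $\eta=1/8$. For $a^kb^2$, $x=b$ and $L_0=\{b^{-1}\}$, only the turn $\{b^{-1},a\}$ counts, so $e(L_0,L_1)=1$ and (2) would force $\eta\le1/(2n)$.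

Put $M=1/\eta$. Let $1\le q\le n$ be an integer, $\Lambda=20s^4M^2q^2$, and assume $\Lambda\le n$.

**Lemma 4 (coding).** Given the list $c_B$ of cyclic words (and $s,n,\eta,q$), the number of lists $c_{B'}$ that can arise from data as above with $c$ robust at $B'$ is at most
$$\exp\big(C(\kappa+n/q+\sqrt{\Lambda n}+\Lambda)\log(n+1)\big).$$

The proof takes five steps.

**Step 1: the slices have few leaves and few words.** The purpose is to bound the words along which position is *not* determined. For an edge $x$ of $T$ let $\tau'(x)=\tau_{T'}(X_x)$, a finite subtree of $T'$. At a leaf of $\tau'(x)$ the directions off $\tau'(x)$ are pure and both labels occur. By (2), at least $2\eta n$ lines pass through the leaf from one label to the other; they meet $\tau'(x)$ only in this leaf and cross $X_x$. Lines for distinct leaves are distinct, and $d_c(X_x)\le|c|_B\le2n$. Hence $\tau'(x)$ has at most $M$ leaves.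

Two remarks on a tree with at most $M$ leaves. Every subtree has at most $M$ leaves, since from its leaves one can walk outward to distinct leaves of the tree. And at most $M$ paths of a given length $l\ge1$ end at a given vertex $v$: their starting points are at the same distance from $v$, and at or beyond distinct ones lie distinct leaves.

Let $\mathcal W_l$ be the set of words of length $l$ over $B'^{\pm}$ read along reduced paths in the trees $\tau'(x)$, $x\in E(T)$; let $\mathcal W_0=\{\emptyset\}$ and $\mathcal W=\bigcup_{l\ge0}\mathcal W_l$. This set is closed under factors. We claim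
$$|\mathcal W_l|\le10s^3M^2l\qquad(l\ge1).$$
Clearly $|\mathcal W_1|\le2s$. Let $l\ge1$ and let $u\in\mathcal W_l$ have at least two extensions $uy\in\mathcal W_{l+1}$. Let $P_u$ be the path from $1$ to $u$ in $T'$, and $\Theta_u$ the set of edges $x$ of $T$ with $P_u\subset\tau'(x)$. For a fixed edge $e$ of $T'$, the relation $e\in\tau'(x)$ means that both sides of $x$ meet both sides of $e$, that is, $x\in\tau_T(\text{side of }e)$. So the set of such $x$ is a finite subtree of $T$, and $\Theta_u$, an intersection of such sets, is a finite subtree. For $x\in\Theta_u$ let $\mathrm{ext}(x)$ be the set of letters $y$ such that the edge from $u$ to $uy$ lies in $\tau'(x)$ and continues $P_u$. Since $\tau'(\alpha x)=\alpha\tau'(x)$ for $\alpha\in A$, we have $uy\in\mathcal W_{l+1}$ if and only if $y\in\mathrm{ext}(x)$ for some $x\in\Theta_u$. Two cases arise.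

Suppose first that some $x\in\Theta_u$ has $|\mathrm{ext}(x)|\neq1$. Then the vertex $u$ is a leaf or a branch vertex of $\tau'(x)$. A finite tree has fewer branch vertices than leaves, so modulo $A$ there are at most $s\cdot2M$ pairs ($x$, leaf or branch vertex of $\tau'(x)$), and at most $M$ paths of length $l$ in $\tau'(x)$ end at a given vertex. This gives at most $2sM^2$ words $u$.

Otherwise $\mathrm{ext}$ is a coloring of the edges of the tree $\Theta_u$, and it is not constant since $u$ has two extensions. So two edges $x,\tilde x\in\Theta_u$ that share a vertex have different colors. Then $u$ is a leaf of the subtree $\tau'(x)\cap\tau'(\tilde x)\supset P_u$, which has at most $M$ leaves. Modulo $A$ there are at most $\binom{2s}2\le2s^2$ such pairs, at most $M$ leaves, and at most $M$ paths of length $l$ ending there. This gives at most $2s^2M^2$ words.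

So at most $4s^2M^2$ words of length $l$ have several extensions, each at most $2s-1$ of them. Hence $|\mathcal W_{l+1}|\le|\mathcal W_l|+8s^3M^2$, and the claim follows.

**Step 2: outside $\mathcal W$, the recent past determines the position.** Let $\ell$ be an oriented line, $g'$ a vertex on its axis in $T'$, $y^-$ the direction at $g'$ towards $\ell^-$, and $Q_{g'}=\partial A\setminus\mathrm{cyl}_{g'}(y^-)\ni\ell^+$. For an edge $x$ on the axis of $\ell$ in $T$ let $X_x^+$ be its side containing $\ell^+$. Say $x<g'$ if $Q_{g'}\subset X_x^+$. The set of such $x$ is an initial ray of the axis. It is closed under going towards $\ell^-$, because $X_x^+$ then grows; it contains all $x$ near $\ell^-$, because $Q_{g'}$ is closed and misses $\ell^-$; it misses all $x$ near $\ell^+$, because $X^+_x$ shrinks to $\{\ell^+\}$ and $Q_{g'}$ is infinite. Let $h(\ell,g')\in V(T)$ be the endpoint of this ray. It moves monotonically along the axis as $g'$ moves forward, since $Q_{g'}$ shrinks, and $h(\alpha\ell,\alpha g')=\alpha h(\ell,g')$ for $\alpha\in A$.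

*Claim.* If $a\notin\mathcal W$ and the axes in $T'$ of $\ell_1,\ell_2$ both traverse the same path reading $a$ and ending at $g'$, then $h_1:=h(\ell_1,g')$ and $h_2:=h(\ell_2,g')$ are equal.

Suppose not. Let $x$ be an edge of $T$ between $h_1$ and $h_2$, with sides $S_1\sqcup S_2=\partial A$ and $h_i$ on the side of $S_i$. As $|a|\ge1$, the direction $y^-$ and the set $Q=Q_{g'}$ are common to both lines. For $\{i,j\}=\{1,2\}$ one of the following holds:

* (a1) $x$ is on the axis of $\ell_i$ and $x<g'$. Then $h_i$ is on the forward side of $x$, so $Q\subset S_i$ and $\ell_i^-\in S_j$.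
* (a2) $x$ is on the axis of $\ell_i$ and not $x<g'$. Then $h_i$ is on the backward side, so $\ell_i^-\in S_i$, $\ell_i^+\in S_j$ and $Q\cap S_i\neq\emptyset$.
* (b) $x$ is not on the axis of $\ell_i$. Then $\ell_i^\pm\in S_i$.

As $a\notin\mathcal W$, some edge $e$ of the path is not in $\tau'(x)$, so one side of $e$ is contained in $S_1$ or in $S_2$. The forward side of $e$ contains $Q\ni\ell_1^+,\ell_2^+$, and the backward side contains $\ell_1^-,\ell_2^-$. If the forward side lies in $S_i$, consider $\ell_j$: $Q\subset S_i$ excludes (a1) and (a2), and $\ell_j^+\in S_i$ excludes (b). If the backward side lies in $S_i$, then $\ell_j^-\in S_i$ forces (a1) for $\ell_j$, so $Q\subset S_j$; then for $\ell_i$, (a1) and (a2) fail, and (b) fails since $\ell_i^+\in Q\subset S_j$. Both are contradictions, which proves the claim.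

**Step 3: states, transitions and their outputs.** Let $\mathcal A$ be the set of words $a$ with $1\le|a|\le q$, $a\notin\mathcal W$, whose suffix of length $|a|-1$ is in $\mathcal W$. By Step 1, $|\mathcal W_l|\le10s^3M^2q$ for $0\le l\le q-1$, so $|\mathcal A|\le q\cdot2s\cdot10s^3M^2q=\Lambda$. By Step 2 and equivariance, for each $a\in\mathcal A$ occurring in $c_{B'}$ there is $\rho(a)\in A$ with $h(\ell,g')=g'\rho(a)$ whenever $\ell$ is a line, with its given orientation, that reads $a$ ending at $g'$.

For component $k$ with line $\ell_k$ let $g_i'$ ($i\in\mathbb Z$) be the vertices on its axis in $T'$, $g_{i+1}'=g_i'y_{i+1}$, $m=|c_k|_{B'}$, $g_{i+m}'=c_kg_i'$ (with $c_k$ also denoting the representative that translates this axis), and $h_i=h(\ell_k,g_i')$. Let $u_i=y_{i-q+1}\cdots y_i$. Call $i$ *bad* if $u_i\in\mathcal W_q$, otherwise *good*. If $i$ is good, let $a_i$ be the shortest suffix of $\cdots y_{i-1}y_i$ not in $\mathcal W$; then $a_i\in\mathcal A$, and we call it the *state* at $i$. If $i$ and $i+1$ are good, the transition $i\to i+1$ has *type* $t=(a_i,y_{i+1},a_{i+1})$. Here $a_iy_{i+1}\notin\mathcal W$ because $a_i$ is a factor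 of it, so $a_{i+1}$ is the shortest suffix of $a_iy_{i+1}$ not in $\mathcal W$. So $a_{i+1}$ is determined by $a_i$ and $y_{i+1}$, and there are at most $2s\Lambda$ types. Let $\omega(t)$ be the reduced $B$-word of
$$\rho(a_i)^{-1}y_{i+1}\,\rho(a_{i+1})=h_i^{-1}h_{i+1}.\tag{3}$$
By monotonicity and $h_{i+m}=c_kh_i$ we have $\sum_{i=0}^{m-1}d_T(h_i,h_{i+1})=|c_k|_B$. Hence $\sum_t\mathrm{freq}(t)\,|\omega(t)|\le2n$, where $\mathrm{freq}(t)$ is the number of occurrences of $t$, one period per component. Call an occurring type *listed* if $|\omega(t)|\le\mathrm{freq}(t)$. By Cauchy–Schwarz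
$$\sum_{t\ \text{listed}}|\omega(t)|+\sum_{t\ \text{unlisted}}\mathrm{freq}(t)=\sum_t\min(\mathrm{freq}(t),|\omega(t)|)\le\sum_t\sqrt{\mathrm{freq}(t)|\omega(t)|}\le\sqrt{2s\Lambda\cdot2n}.\tag{4}$$
So it is cheap to write out the outputs of the listed types once, and cheap to write out every occurrence of an unlisted type.

**Step 4: the code.** Now we write down, with few bits, data from which $c_{B'}$ will be recovered. Give the occurring states distinct labels in $\{1,\dots,\lfloor\Lambda\rfloor\}$. The global part of the code consists of the list $\mathcal W_q$, which has at most $10s^3M^2q$ words of length $q$ and costs $O(\Lambda)$ bits, and of the table of listed types: two state labels, the letter $y$, and the word $\omega(t)$ for each. By (4) the table costs at most $C(\Lambda\log(n+1)+\sqrt{\Lambda n})$ bits.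

For each component record $m$ and the following. A letter position $i+1\in\mathbb Z/m$ is *regular* if $i,i+1$ are good and the type is listed. For bad $i$ let $J_i=\{i-q+1,\dots,i,i+1\}\subset\mathbb Z/m$. Choose a minimal subfamily of these arcs with the same union. If some arc covers $\mathbb Z/m$, take just one such arc. Otherwise all arcs have $q+1<m$ elements, and no point lies in three chosen arcs, since of three arcs through a point the one extending furthest left and the one extending furthest right cover the third. So at most $2m/(q+1)$ arcs are chosen in such a component, and at most $\kappa+4n/q$ in total. For each chosen arc record $i$, the word $u_i$ by its index in $\mathcal W_q$, and $y_{i+1}$; this records all letters in the arc.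

An irregular letter $y_{i+1}$ with $i$ or $i+1$ bad lies in $J_i$ or $J_{i+1}$, so it is recorded. The other irregular letters have unlisted type, and by (4) there are at most $C\sqrt{\Lambda n}$ of them; record position and letter. The unrecorded letters are all regular and form cyclic runs, called *stretches*, $y_{i+1}\cdots y_j$. Their number is at most $\kappa+\#\text{arcs}+C\sqrt{\Lambda n}$; if nothing is recorded in a component, use one closed stretch from $i=0$ to $j=m$. In a stretch all of $i,\dots,j$ are good. For each stretch record $i,j$, the labels of the states $a_i,a_j$, the position of $h_i$ in the cyclic word $c_{k,B}$ (with a fixed starting point), and $d_T(h_i,h_j)\le|c_k|_B$. Each item costs $O(\log(n+1))$ bits, as $\Lambda\le n$. The total is $C(\kappa+n/q+\sqrt{\Lambda n}+\Lambda)\log(n+1)$ bits.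

**Step 5: decoding.** It remains to show that $c_B$ and the code determine $c_{B'}$. Suppose two scenarios with the same $c_B$ have the same code. The recorded letters agree. Consider a stretch, with letters $Y_1$ in scenario 1 and $Y_2$ in scenario 2. From $c_B$ and the code one reads the same $B$-word $z$ from $h_i$ to $h_j$ in both. By (3), in each scenario $z$ is, as an element of the free group on $B$, the product of the words $\omega(t)$ along a path in the common table, from the state with the label of $a_i$ to the state with the label of $a_j$; the letters along this path are $Y_1$, respectively $Y_2$.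

Now interpret everything in scenario 1. There, *every* table entry $(a,y,a'')$ satisfies $\omega(t)=\rho(a)^{-1}y\,\rho(a'')$. The path that came from scenario 2 is also a path in this table. Multiplying along both paths, with letters interpreted in the basis $B'$ of scenario 1, the factors $\rho$ cancel at inner states and
$$z=\rho(a_i)^{-1}\,Y_1\,\rho(a_j)=\rho(a_i)^{-1}\,Y_2\,\rho(a_j).$$
So $Y_1=Y_2$ in $A$. Both are reduced words over the fixed alphabet: each is read along an axis in its own scenario, and being reduced does not depend on the basis in which the letters are interpreted. Hence $Y_1=Y_2$ letter by letter. So the two lists $c_{B'}$ agree, and their number is at most the number of codes. $\square$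

## 6. Light sets and heavy classes

If $c=(w)$ is robust at $R'$ with $\eta$ not too small, Lemma 4 with $q\approx n^{1/6}$ gives what we want. The attempt to apply it to every $w$ stops at (2). Let $F=F(a_1,b_1,a_2,b_2)$ and
$$w=[a_1,b_1]^k[a_2,b_2]^k,\qquad n=8k.\tag{5}$$
Take $x=a_1$ and $L_1=\{a_2^{\pm1},b_2^{\pm1}\}$. The only turns between the two blocks are $\{b_1,a_2\}$ and $\{b_2,a_1\}$, and the second contains $x$. So $e(L_0,L_1)=1$; then (2) needs $\eta\le1/(2n)$, hence $M\ge2n$ and $\Lambda>n$, and Lemma 4 is void. The obstruction is a small cut. The remedy is to cut $F$ into the pieces between small cuts, to use Lemma 4 on each piece, and to show first that the pieces are the same for $R$ and for $R'$.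

Fix $w$, $n$, $R=X$ and $R'\in\mathcal B$. Put $K=4r$, $\eta_0=n^{-1/6}$. The intervals $(\eta_0K^{-j}n,\ \eta_0K^{-j+1}n]$, $0\le j\le2^{2r+1}$, are disjoint, and there are $2^{2r+1}+1$ of them. There are at most $2^{2r+1}$ values $\mathrm{cut}_R(D)$, $\mathrm{cut}_{R'}(D)$, so some interval contains none of them. Fix such a $j$ and let $\eta=\eta_0K^{-j}$; then $C^{-1}n^{-1/6}\le\eta\le n^{-1/6}$.

**Definition.** A set $D$ of letters (at $R$ or at $R'$) is *light* if $\mathrm{cut}(D)\le\eta n$. Otherwise $\mathrm{cut}(D)>K\eta n$, by the choice of $\eta$. A letter $a$ is light if $n_a\le\eta n$, else heavy.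

Complements of light sets are light. Take $n$ so large that $K\eta_0<1/r$. Since some $n_a\ge n/r$, heavy letters exist at $R$ and at $R'$. At $R$ call heavy letters $a,b$ equivalent if no light $D$ separates them. This is an equivalence relation, since a set separating $a$ from $c$ separates $a$ from $b$ or $b$ from $c$.

(C1) *$a\sim a^{-1}$.* By (W), a set separating $a$ from $a^{-1}$ has cut at least $n_a>\eta n$. So the classes have the form $A_i^\pm$, the set of letters of $R^\pm$ in $A_i$, where $A_1,\dots,A_p$ are the subgroups generated by disjoint subsets of $R$.

(C2) *$\mathrm{cut}(A_i^\pm)\le\eta n$.* For each letter $z\notin A_i^\pm$ there is a light $D_z\supset A_i^\pm$ with $z\notin D_z$. If $z$ is light, take $\{z\}^c$. If $z$ is heavy, take a light set separating $z$ from an element of $A_i^\pm$, or its complement, so that it contains that element; it contains all of $A_i^\pm$ because a light set does not separate equivalent letters. Now $A_i^\pm=\bigcap_zD_z$ (if there is no such $z$, the cut is $0$), so by (1) $\mathrm{cut}(A_i^\pm)\le2r\eta n\le K\eta n$, and hence $\le\eta n$.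

(C3) *If $D\cap A_i^\pm$ is a nonempty proper subset of $A_i^\pm$, then $\mathrm{cut}(D)>K\eta n$*, since $D$ separates equivalent letters.

The same holds at $R'$, with classes $A_j'^\pm$. Let $T_{A_i}\subset T$ be the subtree with vertex set $A_i$.

**Example 6.** For (5), a set $D$ that meets both $A_1^{\pm}=\{a_1^{\pm1},b_1^{\pm1}\}$ and $A_2^\pm=\{a_2^{\pm1},b_2^{\pm1}\}$ in all or nothing has cut $0$ or $2$. Otherwise it cuts one of the two $4$-cycles of turns, whose edge multiplicities are $k,k,k,k-1$, so $\mathrm{cut}(D)\ge2k-1$. If $2\le\eta n$ and $K\eta n<2k-1$, the light sets are those of the first kind and the classes are $A_1^\pm,A_2^\pm$.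

**Lemma 5.** If $X$ is clopen with $d(X)\le\eta n$, then $\partial(hA_i)$ is pure for $X$, for all $i$ and all $h\in F$. The same holds for the $A'_j$.

*Proof.* First, if $L$ is light at $R$, then $\mathrm{cyl}_g(L)$ contains all or none of $\partial(hA_i)$. If $g\in hA_i$, the directions of $hT_{A_i}$ at $g$ are $A_i^\pm$, and all or none of them are in $L$ by (C3). If $g\notin hA_i$, the subtree $hT_{A_i}$ lies in one direction at $g$.

Now induct on $|\tau(X)|$. If $\tau(X)=\emptyset$, then $X$ is trivial or $X=\mathrm{cyl}_g(D)$ with $D$ light. Otherwise peel at a leaf $g$ (Lemma 3): $d(X^-)\le\eta n$ and $\tau(X^-)\subsetneq\tau(X)$, so $\partial(hA_i)$ is pure for $X^-$. Also $\mathrm{cut}(L)\le2\eta n\le K\eta n$, so $L$ is light. The sets $X$ and $X^-$ differ only on $\mathrm{cyl}_g(L)$, on which $X$ is pure, and $\partial(hA_i)$ is contained in $\mathrm{cyl}_g(L)$ or disjoint from it. So $\partial(hA_i)$ is pure for $X$. The proof at $R'$ is the same. $\square$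

**Lemma 6.** There are a bijection $i\mapsto j(i)$ and $g_i\in F$ with $A_i=g_iA'_{j(i)}g_i^{-1}$.

*Proof.* Let $T^*$ be the minimal $A_i$-invariant subtree of $T'$, the union of the axes of the nontrivial elements of $A_i$; its ends form the limit set $\partial A_i$. At a vertex $g$ of $T^*$ there are at least two directions of $T^*$, each containing ends of $A_i$. For $D'$ light at $R'$, apply Lemma 5 to the clopen set $\mathrm{cyl}_g^{T'}(D')$: all or none of these directions are in $D'$. Taking $D'=\{y\}$ with $y$ light, we see that no direction of $T^*$ at $g$ is light. So the directions of $T^*$ at $g$ are heavy and pairwise not separated by light sets, that is, they lie in one class. Since classes are inverse closed and $T^*$ is connected, all edges of $T^*$ have labels in one class $A_j'^\pm$. Hence all vertices of $T^*$ lie in one coset $gA_j'$, and $A_i\le gA'_jg^{-1}$, because $A_i$ maps the vertex $g$ into $gA'_j$.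

By symmetry $A_j'\le hA_kh^{-1}$ for some $h,k$, so $A_i\le uA_ku^{-1}$ with $u=gh$. Then $k=i$: otherwise the retraction of $F$ that kills the letters of $A_k$ and fixes the others is injective on $A_i$ and trivial on $uA_ku^{-1}$. The subtree $uT_{A_i}$ is invariant under $uA_iu^{-1}\ge A_i$, so it contains the minimal $A_i$-invariant subtree of $T$, which is $T_{A_i}$ since $A_i$ is transitive on its vertices. So $1\in uA_i$, $u\in A_i$, and $A_i\le gA_j'g^{-1}\le uA_iu^{-1}=A_i$. Put $j(i)=j$, $g_i=g$. The retraction argument shows that $A_i,A_k$ are not conjugate for $i\neq k$, so $i\mapsto j(i)$ is injective. By symmetry each $A'_j$ is conjugate to some $A_k$, hence to $A'_{j(k)}$, so $j=j(k)$. $\square$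

**Notation for one class.** Fix $i$; write $A=A_i=gA'g^{-1}$ with $A'=A'_{j(i)}$, $g=g_i$. Let $T_A\subset T$ have vertex set $A$, and let $T_A'\subset T'$ have vertex set $gA'=Ag$. The group $A$ acts simply transitively on the vertices of both. They are Cayley trees of $A$ for the bases $B=R\cap A$ and $B'=g(R'\cap A')g^{-1}$, since $agx=a(gxg^{-1})g$. The letters of $B'$ are named by the letters of $R'\cap A'$. Both trees have boundary $\partial A$. Let $Z'$ be the set of letters of $R'^\pm$ outside $A'^\pm$; by (C2), $\mathrm{cut}(Z')\le\eta n$. Put $H=\sum_{b\in B}n_b(w,R)\le n$ and $H'=\sum_{b\in R'\cap A'}n_b(w,R')\le n$.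

**Inside a class, robustness holds.** Suppose $\mathrm{rk}A\ge2$. Let $x\in A'^\pm$ and $A'^\pm\setminus\{x\}=L_0\sqcup L_1$, both parts nonempty, say $x^{-1}\in L_0$. The complement of $\{x\}\cup L_1$ is $L_0\cup Z'$, so (W) for $\{x\}\cup L_1$ gives $e(L_0,L_1)+e(L_1,Z')\ge e(x,L_1)$. By (C3)
$$K\eta n<\mathrm{cut}(L_1)=e(L_0,L_1)+e(L_1,x)+e(L_1,Z')\le2e(L_0,L_1)+2\eta n,$$
and therefore
$$e_w(L_0,L_1)>(K/2-1)\eta n\ge2\eta n\qquad\text{at }R'.\tag{6}$$

**Case 1: $w$ is conjugate into $A$.** Put $c=(w)$, as a conjugacy class of $A$. Then $c_B=w_R$, $c_{B'}=w_{R'}$, the lengths are $n$, and if $\mathrm{rk}A\ge2$, $c$ is robust at $B'$ by (6). Lemma 4 applies at once.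

**Case 2: $w$ is not conjugate into any $A_k$.** Then no line has an end in any $\partial(hA_k)$: otherwise its axis in $T$ eventually lies in $hT_{A_k}$, and by periodicity all letters of $w_R$ are in $A_k^\pm$. In particular $A$ acts freely on the set of lines, since a nontrivial element of $A$ stabilizing a line would have the ends of the line as its own limit points, in $\partial A$. Also $A\ne F$, so $Z'\ne\emptyset$.

In Case 2 we see only $A$-*syllables*, the maximal cyclic subwords with letters in one class. Lemma 4 wants conjugacy classes of $A$. The syllables of $w_R$ and $w_{R'}$ need not spell the same elements. In (5), let $\varphi$ conjugate $a_1,b_1$ by $a_1^{-1}$, that is, $y\mapsto a_1^{-1}ya_1$, and fix $a_2,b_2$. Then $\varphi(w)=(b_1a_1^{-1}b_1^{-1}a_1)^k[a_2,b_2]^k$, so the syllable of $w_{R'}$ for $R'=\varphi^{-1}(X)$ is a rotation of the syllable of $w_R$. As elements they differ; closed up to loops they are the same class. With many syllables per class we must splice syllables into loops, and the loops must be short in *both* trees. The next two sections do this. The interface between the trees is a set of regions of $\partial F\setminus\partial A$.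 It is defined in $T'$, and each region gets a vertex of $T_A$. The rest of Sections 7 and 8 treats Case 2.

## 7. Regions of the complement and their vertices in $T_A$

**Blocks.** Starting from $\{Z'\}$, refine: as long as some block $D$ splits as $D=U\sqcup V$ with $U,V\neq\emptyset$ and $\mathrm{cut}(U),\mathrm{cut}(V)<\mathrm{cut}(D)$, replace it by $U,V$. We end with nonempty blocks $D_1',\dots,D_b'$, $b\le2r$, such that $\mathrm{cut}(D_j')\le\eta n$ and for each splitting $D'_j=U\sqcup V$ into nonempty parts $\max(\mathrm{cut}(U),\mathrm{cut}(V))\ge\mathrm{cut}(D_j')$. Let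
$$\mathcal F=\{(g',j):g'\in V(T'_A),\ 1\le j\le b\},\qquad X_f=\mathrm{cyl}^{T'}_{g'}(D'_j)\ \text{ for }f=(g',j).$$
The sets $X_f$ partition $\partial F\setminus\partial A$, since an end outside $\partial A$ leaves $T'_A$ at one vertex, in a direction of $Z'$. The group $A$ acts freely on $\mathcal F$ with $b$ orbits.

The first lemma says that the blocks cannot be split more cheaply by any clopen set, not only by sets of letters.

**Lemma 7.** If $X_f=U\sqcup V$ with $U,V$ clopen, then $\max(d(U),d(V))\ge d(X_f)$.

*Proof.* Let $f=(g',j)$. Induct on the finite number of edges $e$ of $T'$ lying in the directions $D_j'$ from $g'$ whose outer cylinder meets both $U$ and $V$. If there is none, $U$ and $V$ are cylinders at $g'$ of sets of letters partitioning $D'_j$; use the block property (if one is empty, the claim is trivial). Otherwise take such an $e$ farthest from $g'$; let $h$ be its outer endpoint and $x$ the direction at $h$ along $e$. All directions $y\neq x$ at $h$ are contained in $U$ or in $V$. Assign them all to the one of $U,V$ containing $\mathrm{cyl}_h(x^{-1})$. For $U$ and for $V$ this is exactly the peeling of Lemma 3 at $R'$, with the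 same set $L$, because near $h$ off $x$ "not in $U$" means "in $V$". So neither $d(U)$ nor $d(V)$ increases. The new sets again partition $X_f$. The edge $e$ is no longer mixed; edges beyond $h$ remain unmixed; edges whose outer cylinder contains that of $e$ were mixed before; other edges are unaffected. So the number of mixed edges drops, and induction applies. $\square$

The second lemma says that edges of $T_A$ are optimal among clopen sets with the same trace on $\partial A$.

**Lemma 8.** Let $s$ be an oriented edge of $T_A$ from $g_0$ to $g_0a$, $a\in B^\pm$. If $X$ is clopen and $X\cap\partial A=X_s\cap\partial A$, then $d(X)\ge d(X_s)=n_a$.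

*Proof.* Induct on $|\tau(X)|$ in $T$. Note that $X\cap\partial A$ is neither $\emptyset$ nor $\partial A$.

*Let $\tau(X)\ne\emptyset$.* Call a leaf $h$ (with edge direction $x$ and $L$ as in Lemma 3) *bad* if $\mathrm{cyl}_h(L)\cap\partial A\neq\emptyset$. If some leaf is not bad, peel there: the trace on $\partial A$ is kept, $d$ does not increase, $\tau$ shrinks, and induction applies. Suppose all leaves are bad. A bad leaf lies in $T_A$: otherwise $T_A$ lies in one direction at $h$, which is not pure, so it is $x\notin L$. So all leaves lie in $T_A$, hence $\tau(X)\subset T_A$, each $x$ is in $B^\pm$, and badness means $L\cap B^\pm\ne\emptyset$. As $x^{-1}\in B^\pm\setminus L$, the directions $B^\pm\setminus\{x\}$ at $h$ are pure with both labels occurring. If $\mathrm{rk}A=1$, this is impossible, since $B^\pm\setminus\{x\}=\{x^{-1}\}$. Let $\mathrm{rk}A\ge2$. If $h$ is not an endpoint of $s$, the direction at $h$ towards $s$ contains ends of $\partial A$ on both sides of $s$, because the endpoint of $s$ nearer to $h$ has valence at least $4$ in $T_A$. So this direction is mixed and equals $x$. All other directions in $B^\pm$ at $h$ have their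 ends of $\partial A$ on one and the same side of $s$, so they have the same label, a contradiction. So all leaves are endpoints of $s$. As there are at least two leaves, $\tau(X)=\{s\}$; at $g_0$ we have $x=a$ while all directions in $B^\pm\setminus\{a\}$ have label $X^c$, a contradiction.

*Let $\tau(X)=\emptyset$.* By Lemma 2(a), $X=\mathrm{cyl}_h(D)$. As $\partial A$ is not pure, $h\in T_A$, and every direction in $B^\pm$ at $h$ is pure. If $\mathrm{rk}A\ge2$, then $h$ is an endpoint of $s$, since otherwise the direction towards $s$ is mixed. If $h=g_0$, then $D\cap B^\pm=\{a\}$; if $h=g_0a$, then $D\cap B^\pm=B^\pm\setminus\{a^{-1}\}$. If $\mathrm{rk}A=1$, then $D\cap B^\pm=\{a\}$. In all cases $a\in D\not\ni a^{-1}$, so $d(X)=\mathrm{cut}(D)\ge n_a$ by (W). $\square$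

Now each region receives a vertex. The equality (7) below is a flow condition, which we use right afterwards.

**Lemma 9.** There is an $A$-equivariant map $f\mapsto p_f$, $\mathcal F\to V(T_A)$, such that for each $f$ and each edge $s$ of $T_A$ oriented away from $p_f$, with $V=X_f\cap X_s$, $U=X_f\setminus X_s$, $\mathrm{out}=\partial F\setminus X_f$:
$$e(U,V)=e(V,\mathrm{out}).\tag{7}$$

*Proof.* For any oriented edge $s$ of $T_A$, the sets $X_s\cup X_f$ and $X_s\setminus X_f$ have the same trace on $\partial A$ as $X_s$. So by Lemma 8 both have $d\ge d(X_s)$, and (1) gives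
$$d(X_f\cap X_s)\le d(X_f),\qquad d(X_f\setminus X_s)\le d(X_f).\tag{8}$$
Say that $s$ *attracts* $f$ if $d(X_f\cap X_s)=d(X_f)$. By Lemma 7 and (8), $s$ or $\bar s$ attracts $f$. Fix one $f$ per $A$-orbit and a vertex $o\in T_A$. Call an edge $s$ oriented away from $o$ *forced* if $\bar s$ does not attract $f$; then $s$ attracts $f$.

(i) *If $s,t$ point away from $o$, $X_s\subset X_t$ and $s$ is forced, then $t$ is forced.* Let $\alpha=X_f\cap X_s$, $\beta=X_f\cap(X_t\setminus X_s)$, $\gamma=X_f\setminus X_t$. If $t$ is not forced, $d(\gamma)=d(X_f)$. Since $s$ is forced, $d(\beta\cup\gamma)<d(X_f)$ and $d(\alpha)=d(X_f)$. By the second inequality in (1) for $\alpha\cup\beta$ and $\beta\cup\gamma$, $2d(X_f)=d(\alpha)+d(\gamma)\le d(\alpha\cup\beta)+d(\beta\cup\gamma)<d(\alpha\cup\beta)+d(X_f)$. This contradicts $d(\alpha\cup\beta)=d(X_f\cap X_t)\le d(X_f)$.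

(ii) *If $s,t$ point away from $o$ and $X_s\cap X_t=\emptyset$, they are not both forced.* With $\alpha=X_f\cap X_s$, $\gamma=X_f\cap X_t$ and $\beta$ the rest of $X_f$: if both are forced, then $d(\beta\cup\gamma),d(\alpha\cup\beta)<d(X_f)$ and $d(\alpha)=d(\gamma)=d(X_f)$, contradicting $d(\alpha)+d(\gamma)\le d(\alpha\cup\beta)+d(\beta\cup\gamma)$.

If $X_f\cap X_s=\emptyset$, then $\bar s$ attracts $f$, so $s$ is not forced. Let $\pi:\partial F\setminus\partial A\to V(T_A)$ be the nearest-point map in $T$: the ray from $T_A$ to $\xi$ leaves $T_A$ at $\pi(\xi)$, and for an oriented edge $s$ of $T_A$ we have $\xi\in X_s$ if and only if $\pi(\xi)$ lies beyond $s$. The map $\pi$ is locally constant and $X_f$ is compact, so $\pi(X_f)$ is finite and only finitely many edges are forced. By (i) and (ii), as two edges pointing away from $o$ are nested or disjoint, the forced edges form a path from $o$ to a vertex $p_f$.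

For each edge $s$ oriented away from $p_f$, the edge $\bar s$ attracts $f$. Indeed, for edges of the path $[o,p_f]$, $\bar s$ is the forced orientation; any other $s$ is also oriented away from $o$ and is not forced. So $d(U)=d(X_f)$, that is, $e(U,V)+e(U,\mathrm{out})=e(U,\mathrm{out})+e(V,\mathrm{out})$, which is (7). Extend equivariantly, as $A$ acts freely on $\mathcal F$. $\square$

**The $A$-syllables of $w_R$.** For a line $\ell$ let $f^\pm(\ell)\in\mathcal F$ be the indices with $\ell^\pm\in X_{f^\pm(\ell)}$, and let $\sigma_\ell=[\pi(\ell^-),\pi(\ell^+)]\subset T_A$. If nontrivial, $\sigma_\ell$ is the intersection of the axis of $\ell$ in $T$ with $T_A$. Since $F$ is transitive on lines with stabilizer $\langle w\rangle$ of the base line, and $A$ is the stabilizer of $T_A$, the nontrivial $\sigma_\ell$ modulo $A$ correspond to the maximal $A$-syllables of the cyclic word $w_R$. Each syllable has two boundary turns, so there are $\frac12\mathrm{cut}_R(A^\pm)\le\eta n/2$ of them, of total length $H$.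

**Lemma 10.** One can choose $A$-equivariantly, for every line $\ell$ with $f^-(\ell)\ne f^+(\ell)$, a path $P_\ell$ in $T_A$ from $p_{f^-(\ell)}$ to $p_{f^+(\ell)}$, such that modulo $A$ all $P_\ell$ together consist of at most $\eta n$ nontrivial *pieces*, each reading a subword of $w_R$ or $w_R^{-1}$, of total length $H$.

*Proof.* The plan is to continue $\sigma_\ell$ at both ends, using up the syllables of those lines that have both ends in the same region. For fixed $f$, *in-lines* have both ends in $X_f$, and *out-lines* have exactly one. There are finitely many out-lines, and finitely many in-lines with nontrivial $\sigma_\ell$, since these $\sigma_\ell$ lie in the hull of the finite set $\pi(X_f)$. For each such in-line, cut $\sigma_\ell$ at its point closest to $p_f$ into at most two nontrivial *legs*, each going monotonically away from $p_f$ from its *top* to its *bottom*.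

Let $s$ be an edge of $T_A$ oriented away from $p_f$. The number $x_s$ of legs containing $s$ is $e(U,V)$, since $\sigma_\ell$ contains $s$ exactly when $\ell^\pm$ are on different sides of $s$. The number $y_s$ of out-lines whose end in $X_f$ has $\pi$-value beyond $s$ is $e(V,\mathrm{out})$. So $x_s=y_s$ by (7). For $p\neq p_f$ let $s(p)$ be the edge arriving at $p$ from the side of $p_f$, and $s_1,s_2,\dots$ the other edges of $T_A$ at $p$, oriented away from $p_f$. A leg containing $s(p)$ ends at $p$ or continues through one $s_k$; a leg containing $s_k$ starts at $p$ or comes through $s(p)$. Hence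
$$\mathrm{bottoms}(p)-\mathrm{tops}(p)=x_{s(p)}-\sum_kx_{s_k}=y_{s(p)}-\sum_ky_{s_k}=o(p),$$
where $o(p)$ is the number of out-lines whose end in $X_f$ has $\pi$-value $p$. So for each $p\ne p_f$ we may choose a bijection from (tops at $p$) $\sqcup$ (out-line ends at $p$) to (bottoms at $p$).

Start from an out-line end at $p$ and follow matched legs upward. With each leg we come strictly closer to $p_f$, and we stop at $p_f$. So we obtain the path $[p,p_f]$ as a concatenation of legs, a *chain* (empty if $p=p_f$). Each leg is used in exactly one chain: its bottom is $\neq p_f$, and following the matchings downward from the leg leads, as there are finitely many legs, to an out-line end. Do this for one $f$ per orbit and transport by $A$.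

A line with $f^-\ne f^+$ is an out-line for both $f^-$ and $f^+$. Let $P_\ell$ be the chain from $p_{f^-}$ down to $\pi(\ell^-)$, then $\sigma_\ell$, then the chain from $\pi(\ell^+)$ up to $p_{f^+}$. Every nontrivial $\sigma_\ell$ is used exactly once modulo $A$, whole or as at most two legs. So there are at most $2\cdot\eta n/2=\eta n$ pieces, of total length $H$. $\square$

## 8. Trails in the doubled turn graph, and loops

On the side of $T'$ the syllables have to be joined so that no cancellation occurs at the joints. This is a problem about edge-disjoint trails in a graph.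

**Lemma 11 (a case of the Lovász–Cherkassky theorem).** Let $G$ be a finite multigraph without loops, $S\subset V(G)$, with all degrees outside $S$ even. Let $\delta(Y)$ be the number of edges leaving $Y\subset V(G)$, and assume $\delta(Y)\ge\deg(s)$ whenever $Y\cap S=\{s\}$. Then there are edge-disjoint trails, each joining two distinct vertices of $S$ and with no inner vertex in $S$, such that every edge with an endpoint in $S$ is the first or last edge of one of them.

*Proof.* Induct on the number of edges. If no edge joins $S$ to its complement, take all edges inside $S$ as trails. Otherwise let $sv$ be an edge with $s\in S$, $v\notin S$. We look for an edge $vw$ such that $sv,vw$ can be replaced by $sw$.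

Call $Y$ *tight for* $t\in S$ if $Y\cap S=\{t\}$ and $\delta(Y)=\deg(t)$. By $\delta(Y\cup Y')+\delta(Y\cap Y')\le\delta(Y)+\delta(Y')$, unions and intersections of sets tight for the same $t$ are tight for $t$. Let $Y_s$ be the union of all sets tight for $s$ that do not contain $v$ ($\{s\}$ is one); it is tight and misses $v$.

There are no two sets $Y,Y'\ni v$ tight for distinct $t,t'\in S\setminus\{s\}$: we would have $\delta(Y\setminus Y')+\delta(Y'\setminus Y)\le\delta(Y)+\delta(Y')-2$, because the edge $sv$ joins $Y\cap Y'$ to the complement of $Y\cup Y'$, while the left side is at least $\deg(t)+\deg(t')$. So all tight sets containing $v$ and not $s$, if any, are tight for the same $t$; let $Y_t$ be the smallest one, their intersection.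

*There is an edge $vw$ with $w\notin Y_s$, and with $w\in Y_t$ if $Y_t$ exists.* Suppose $Y_t$ exists. From $\delta(Y_s\setminus Y_t)+\delta(Y_t\setminus Y_s)\le\deg(s)+\deg(t)$ the set $Y_t\setminus Y_s\ni v$ is tight for $t$, and by minimality $Y_t\cap Y_s=\emptyset$. Some edge joins $v$ to $Y_t\setminus\{v\}$, for otherwise $\delta(Y_t\setminus\{v\})=\delta(Y_t)-\deg(v)<\deg(t)$. If $Y_t$ does not exist, some edge joins $v$ to a vertex outside $Y_s$, for otherwise $\delta(Y_s\cup\{v\})=\delta(Y_s)-\deg(v)<\deg(s)$.

Here $w\ne s,v$. Replace $sv,vw$ by one edge $sw$. Degrees in $S$ are unchanged, parities outside $S$ are kept, no loop arises, and the number of edges drops. The value $\delta(Y)$ changes only if $Y$ separates $v$ from both $s$ and $w$, and then it drops by $2$. If $Y\cap S=\{t'\}$, then $\delta(Y)\equiv\sum_{u\in Y}\deg(u)\equiv\deg(t')$ mod $2$. So the hypothesis could fail only for a tight $Y$ that contains $s,w$ and not $v$, or contains $v$ and neither $s$ nor $w$. In the first case $Y$ is tight for $s$, so $Y\subset Y_s\not\ni w$; in the second case $Y_t$ exists and $Y\supset Y_t\ni w$. Both are impossible. So induction applies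 to the new graph. In the trail containing the new edge $sw$ (there is one, since $s\in S$), replace $sw$ by $sv,vw$. Since $v\notin S$, all assertions hold for $G$; if $w\in S$, the trail was the single edge $sw$, and $vw$ becomes its last edge. $\square$

**Lemma 12 (loops).** In Case 2 there is a list $c$ of $\kappa\le\eta n$ nontrivial conjugacy classes of $A$ such that:

1. $|c|_{B'}=2H'\le2n$, and every $A'$-syllable of $w_{R'}$ is a subword of some component of $c_{B'}$ or its inverse;
2. if $\mathrm{rk}A\ge2$, then $c$ is robust at $B'$;
3. each component of $c_B$ is the cyclic reduction of a concatenation of pieces as in Lemma 10 (or their inverses), with at most $2\eta n$ pieces in total, of total length at most $2H\le2n$. In particular $|c|_B\le2n$.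

*Proof.* **Step 1: the graph.** Let $\Gamma'$ be the multigraph whose vertices are the letters $A'^\pm$ (the *terminals*, forming $S$) and the blocks $1,\dots,b$. Its edges are, modulo $A$, the turns of lines at vertices of $T_A'$, with a letter in $D_j'$ replaced by the vertex $j$, omitting turns inside one block, and with each turn taken *twice*. Since $A$ is simply transitive on $V(T'_A)$, these are the turns of $w_{R'}$. There are no loops. The terminal $a$ has degree $2n_a$, and block $j$ has the even degree $2\,\mathrm{cut}(D_j')$. A set $Y$ with $Y\cap S=\{a\}$ has $\delta(Y)=2\,\mathrm{cut}(\{a\}\cup\bigcup_{j\in J}D_j')$ for some $J$; this is at least $2n_a$ by (W), as $a^{-1}$ is another terminal. So Lemma 11 applies. Every edge joining two terminals is by itself a trail. Every block–terminal edge is the first or last edge of exactly one trail, whose other edges, apart from the other end edge, are block–block edges.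

**Step 2: which lines we see.** An axis in $T'$ that misses $T'_A$, or meets it in one vertex with both directions in one block, belongs to a line with $f^-=f^+$. The lines with $f^-\neq f^+$ are of two kinds. *Nontrivial*: the axis in $T'$ meets $T_A'$ in a nontrivial segment, which is finite and reads an $A'$-syllable of $w_{R'}$; such a line gives two block–terminal turns and interior terminal–terminal turns. *Trivial*: the axis meets $T'_A$ in one vertex, with directions in two different blocks; such a line gives one block–block edge.

**Step 3: splicing.** The trails containing blocks match the ends of the nontrivial lines (two copies of each line, modulo $A$) in pairs: from an end with direction $a$ at a vertex of $T'_A$, through trivial lines at the same vertex, to an end with direction $b\neq a$ at that vertex. Every line copy has two ends and every such end lies in one trail, so following line copies and trails alternately we obtain closed cycles, each traversing a line copy in one direction. Lifting a cycle, we get oriented lines $\ell_1,\ell_2,\dots$ with $f^+(\ell_k)=f^-(\ell_{k+1})$, closing up by some $\gamma\in A$: $\ell_{k+N}=\gamma\ell_k$,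 where $N$ is the length of the cycle. Here a line traversed backward has its ends exchanged. Each copy of a nontrivial line is used exactly once, each copy of a trivial line at most once. Let $c$ be the list of the classes $[\gamma]$.

**Step 4: the loops in $T_A'$.** The syllables of the $\ell_k$ concatenate to a $\gamma$-periodic path, which is reduced since $a\neq b$ at each junction. It has positive length, so $\gamma\ne1$. So the cyclic words in $c_{B'}$ consist of the concatenated syllables. This gives (1), and $\kappa\le2\cdot\frac12\mathrm{cut}_{R'}(A'^\pm)\le\eta n$, since each cycle contains a nontrivial line copy. Each turn of $w_{R'}$ between letters of $A'^\pm$ is interior to a syllable, and each syllable is used twice, so $e_c(L_0,L_1)\ge2e_w(L_0,L_1)\ge2\eta n$ by (6). This is (2).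

**Step 5: the loops in $T_A$.** Since $f^+(\ell_k)=f^-(\ell_{k+1})$, the paths $P_{\ell_k}$ of Lemma 10 (reversed for lines traversed backward) can be concatenated. Over one period they give a path from $p_{f^-(\ell_1)}$ to $\gamma p_{f^-(\ell_1)}$. So the class $[\gamma]$ is represented by the word read along it, a concatenation of pieces. As every line has two copies, each used at most once, Lemma 10 gives at most $2\eta n$ pieces in total, of total length at most $2H$. This is (3). $\square$

## 9. The count

*Proof of Theorem 1.* It suffices to treat $n\ge n_0(r)$: for $n<n_0$ use $N_r(n)\le(2r)^n$ and enlarge $C_r$. Put $q=\lceil n^{1/6}\rceil$ and keep $\eta$ from Section 6. Since $M=1/\eta\le Cn^{1/6}$, we have $\Lambda\le20r^4M^2q^2\le Cn^{2/3}$. So $\Lambda\le n$ and $n^{-1}\le\eta\le1$ for $n\ge n_0$, and $\sqrt{\Lambda n}\le Cn^{5/6}$.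

Given $w$ and $R=X$, the cyclic word $w_{R'}$ is determined by the following data.

1. The scale index $j$ that gives $\eta$, the classes at $R'$ as sets of letter names, the light letters of $R'$, the bijection $i\mapsto j(i)$, and whether Case 1 occurs and for which $i$. These are $O_r(1)$ choices. The classes at $R$ are determined by $w_R$ and $\eta$.
2. For each $i$ in Case 2, or for the relevant $i$ in Case 1, the list $c^{(i)}_{B_i}$. In Case 1 it is $w_R$. In Case 2, by Lemma 12(3), it is given by at most $2\eta n$ pieces (start position in $w_R$, length, orientation) and at most $\eta n$ separators between components: at most $\exp(C\eta n\log n)$ possibilities.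
3. For each such $i$, the list $c^{(i)}_{B_i'}$ given $c^{(i)}_{B_i}$. If $\mathrm{rk}A_i\ge2$, Lemma 4 applies with $\kappa\le\eta n+1$ and leaves at most $\exp\big(C(\eta n+1+n/q+\sqrt{\Lambda n}+\Lambda)\log(n+1)\big)\le\exp(Cn^{5/6}\log n)$ possibilities. If $\mathrm{rk}A_i=1$, the basis $B'_i$ is $B_i$ or its inverse, which leaves at most $2$ possibilities.
4. The word $w_{R'}$ given the lists $c^{(i)}_{B_i'}$. In Case 1 it is $c_{B'}$. In Case 2, $w_{R'}$ is a cyclic concatenation of light letters (at most $r\eta n$ occurrences) and maximal class syllables (at most $\eta n/2$ per class). Each syllable is a subword of a component of some $c^{(i)}_{B_i'}$ or its inverse, by Lemma 12(1), so it is specified by $O(\log n)$ bits: at most $\exp(C\eta n\log n)$ possibilities.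

Since $\eta n\le n^{5/6}$, altogether $\#\{w_B:B\in\mathcal B\}\le\exp(Cn^{5/6}\log n)$, and by Section 3 the number of $v$ in the orbit with $|v|=|w|=n$ is at most $n$ times this. So $N_r(n)\le\exp(C_rn^{5/6}\log(n+1))$. Finally $N_r(n)\ge1$: the word $x_1^n$ satisfies (W), since every $D$ separating $x_1$ from $x_1^{-1}$ has cut $n$ and the other letters have $n_y=0$; so it is irreducible by Lemma 1(b). Hence $\frac1n\log N_r(n)\to0$. $\blacksquare$

The argument makes no claim that the exponent $5/6$ is optimal, and it does not decide whether $N_r(n)$ is polynomial in $n$ for each fixed $r$.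

## 10. Independent rotations: the lower bound

*Proof of Theorem 2.* Let $a_i=x_{2i-1}$, $b_i=x_{2i}$ for $1\le i\le m=\lfloor r/2\rfloor$. Choose $k_i\ge2$ with $\sum_{i=1}^m(k_i+2)=n$ and $k_i+2\ge\lfloor n/m\rfloor$, which is possible as $n\ge4m$. Put $W_i=a_i^{k_i}b_i^2$ and $w=W_1\cdots W_m$.

**Step 1: $w$ satisfies (W).** If $m=1$, this is Example 3, since letters that do not occur in $w$ have $n_y=0$ and do not affect the cuts. Let $m\ge2$ and $y\in D\not\ni y^{-1}$, where we may take $y$ to be a letter $a_i^{\pm1}$ or $b_i^{\pm1}$. The turns of $w$ are the non-closing turns of the $W_j$ and the turns $\{b_j^{-1},a_{j+1}\}$, $j$ mod $m$. Compared with $W_i$, only the closing turn $\{b_i^{-1},a_i\}$ is missing. It is replaced by a path from $b_i^{-1}$ to $a_i$ in the turn graph that uses no non-closing turn of $W_i$: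
$$b_i^{-1}-a_{i+1}-a_{i+1}^{-1}-b_{i+1}-b_{i+1}^{-1}-a_{i+2}-\cdots-b_{i-1}^{-1}-a_i.$$
If $D$ separates $b_i^{-1}$ from $a_i$, it cuts an edge of this path. So $\mathrm{cut}_w(D)\ge\mathrm{cut}_{W_i}(D)\ge n_y$ by Example 3.

**Step 2: the orbit is large.** By (W) and Lemma 1(b), $n$ is the minimal cyclic length in the orbit, so $|\alpha(w)|\ge n$ for every automorphism $\alpha$, and $w$ is irreducible. For $u_i\in\langle a_i,b_i\rangle$, conjugating $a_i$ and $b_i$ by $u_i$ for each $i$ (and fixing $x_r$ if $r$ is odd) is an automorphism. So all words $W_1'\cdots W_m'$, with $W_i'$ a cyclic rotation of $W_i$, lie in the orbit, and they have length $n$. The factors use disjoint sets of letters, so the product determines each $W_i'$. Since $W_i$ has $k_i+2$ distinct rotations, there are $\prod_i(k_i+2)\ge\lfloor n/m\rfloor^m$ such words. $\blacksquare$
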